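\title{The induced saturation number of complete multipartite posets}

\begin{abstract}
A family of subsets of $[n]$ is saturated for a poset $P$ if it contains no induced copy of $P$ but gains one whenever a new subset is added, and $\operatorname{sat}^*(n,P)$ is the least size of such a family. We prove that the complete multipartite poset $K_{n_1,\dots,n_k}$ has $\operatorname{sat}^*(n,K_{n_1,\dots,n_k})=\Theta(n)$ as soon as some $n_i$ differs from $1$, which confirms a conjecture posed by Ivan and Jaffe, and that the number is bounded when all $n_i$ equal $1$. The lower bound is $(n+1)/5$ in general and $n+1$ when the bottom or the top layer has at least two elements. It combines an exchange argument with a lemma on the relevant variables of monotone Boolean functions. The upper bound comes from a construction on a ground set of bounded size.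
\end{abstract}

\section{Introduction}\label{sec:intro}

A poset $(Q,\preceq)$ contains an \emph{induced copy} of a poset $(P,\preceq')$ if there is an injective map $f\colon P\to Q$ such that $x\preceq' y$ holds exactly when $f(x)\preceq f(y)$. Both comparabilities and incomparabilities must be preserved. Throughout, ``copy'' means induced copy, and we identify a copy with its image. Let $[n]=\{1,\dots,n\}$ and order the subsets of $[n]$ by inclusion. A family $\mathcal F$ of subsets of $[n]$ is \emph{$P$-free} if it contains no copy of $P$, and it is \emph{$P$-saturated} if it is $P$-free but $\mathcal F\cup\{S\}$ contains a copy of $P$ for every $S\subseteq[n]$ with $S\notin\mathcal F$. The $P$-saturated families are exactly the inclusion-maximal $P$-free families. The \emph{induced saturation number} $\operatorname{sat}^*(n,P)$ is the smallest size of a $P$-saturated family of subsets of $[n]$. It measures how early one can get stuck when adding sets one at a time while avoiding $P$: how few sets can block all the others among the $2^n$ subsets.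

For positive integers $n_1,\dots,n_k$, the \emph{complete multipartite poset} $K_{n_1,\dots,n_k}$ is the disjoint union of antichains $\Lambda_1,\dots,\Lambda_k$, its \emph{layers}, with $|\Lambda_i|=n_i$ and with $x<y$ exactly when $x\in \Lambda_i$ and $y\in \Lambda_j$ for some $i<j$. We call layer $i$ (or the index $i$) \emph{narrow} if $n_i=1$ and \emph{wide} if $n_i\ge2$. If all layers are narrow the poset is a chain; if $k=1$ it is an antichain.

The smallest cases show two kinds of behavior. For the chain $K_{1,1}$ the family $\{\emptyset\}$ is saturated, because every other set lies above $\emptyset$; one set suffices for every $n$. For the antichain $K_2$ the $K_2$-free families are the chains, so the saturated families are the maximal chains, and $\operatorname{sat}^*(n,K_2)=n+1$. A maximal chain $\mathcal C$ saturates more than that. A set $S\notin\mathcal C$ is incomparable to the member $C\in\mathcal C$ with $|C|=|S|$, and since $0<|S|<n$ both $S$ and $C$ lie strictly between $\emptyset$ and $[n]$, which belong to $\mathcal C$. So $\mathcal C$ is also saturated for $K_{1,2}$, for $K_{2,1}$ and for $K_{1,2,1}$,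 and each of these has saturation number at most $n+1$. For larger antichains we use the following textbook fact.

\medskip
\noindent\textbf{Dilworth's theorem.} \emph{A finite poset with no antichain of size $w\ge1$ is a union of at most $w-1$ chains.}
\medskip

\noindent A chain of subsets of $[n]$ has at most $n+1$ members, so every $K_w$-free family, and in particular every $K_w$-saturated family, has at most $(w-1)(n+1)$ members:
\begin{equation}\label{eq:k1}
\operatorname{sat}^*(n,K_{w})\le (w-1)(n+1).
\end{equation}
These examples suggest that a bounded number of chains should always suffice, and that one wide layer should already force about one chain's worth of sets. This is the conjecture posed in the paper of Ivan and Jaffe~\cite{IJ}.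

\medskip
\noindent\textbf{Conjecture.} \emph{Let $n_1,\dots,n_k$ be fixed positive integers, at least one of them not equal to $1$. Then $\operatorname{sat}^*(n,K_{n_1,\dots,n_k})=\Theta(n)$ as $n\to\infty$.}
\medskip

We prove it, with explicit lower bounds, together with the complementary statement for chains.

\begin{theorem}\label{thm:main}
Let $n_1,\dots,n_k$ be positive integers and $P=K_{n_1,\dots,n_k}$.
\begin{enumerate}
\item[(1)] There is a constant $C$ with $\operatorname{sat}^*(n,P)\le Cn$ for all large $n$. If all $n_i$ equal $1$, then $\operatorname{sat}^*(n,P)=O(1)$.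
\item[(2)] If some $n_\ell\ge2$, then $\operatorname{sat}^*(n,P)\ge (n+1)/5$ for every $n\ge1$.
\item[(3)] If $n_1\ge2$ or $n_k\ge2$, then $\operatorname{sat}^*(n,P)\ge n+1$. This is attained for $K_{1,2}$.
\end{enumerate}
Hence $\operatorname{sat}^*(n,P)=\Theta(n)$ if some $n_i\ne1$, and $\operatorname{sat}^*(n,P)=O(1)$ otherwise.
\end{theorem}

Neither bound follows from the examples. For the lower bound, a new set may complete a copy of $P$ in any layer, also in a narrow one, where it needs no incomparable partner; this is what makes chains cheap to saturate. Section~\ref{sec:lower} fixes one wide layer and records, for every set $S$, whether the part of $P$ below that layer can be found under $S$ and whether the part above it can be found over $S$. Elements of $[n]$ that influence neither record give edges of a forest on the family, and the elements that do influence them can be charged to members of the family. For the upper bound, Dilworth's theorem applies only to sets that are already sandwiched between a lower and an upper part of $P$. Section~\ref{sec:upper} builds a $P$-free family of bounded size that sandwiches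 all but boundedly many sets.

\medskip
\noindent\textbf{Conventions.} We write $S+x=S\cup\{x\}$ and $S-x=S\setminus\{x\}$. With $P=K_{n_1,\dots,n_k}$ fixed, $P[i,j]$ denotes $K_{n_i,\dots,n_j}$; for $i>j$ it is the empty poset, of which every family contains a copy. A family lies \emph{below} $S$ if all its members are subsets of $S$, \emph{strictly below} $S$ if they are proper subsets, and likewise \emph{above} and \emph{strictly above}. We use the following \emph{gluing} rule: if $M$ is an antichain of size $n_j$, a copy of $P[i,j-1]$ lies strictly below every member of $M$, and a copy of $P[j+1,i']$ lies strictly above every member of $M$, then the three together form a copy of $P[i,i']$. Taking complements in $[n]$ reverses inclusion, so it turns a $K_{n_1,\dots,n_k}$-saturated family into a $K_{n_k,\dots,n_1}$-saturated family of the same size; we refer to this as \emph{duality}.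

\section{Lower bounds}\label{sec:lower}

\subsection{Directions, and the case of an antichain}

A family is large if it contains pairs of sets differing in one element, for many different elements. Call $i\in[n]$ a \emph{direction} of $\mathcal F$ if some $X\in\mathcal F$ has $i\in X$ and $X-i\in\mathcal F$.

\begin{lemma}\label{lem:forest}
A nonempty family $\mathcal F$ has at most $|\mathcal F|-1$ directions.
\end{lemma}

\begin{proof}
For each direction $i$ choose one pair $\{X-i,X\}$ of members and make it an edge, labeled $i$, of a graph on the vertex set $\mathcal F$. The two ends of the edge differ exactly in $i$, so different directions give different edges. Walking along an edge labeled $i$ switches the membership of $i$ and of no other element. Around a cycle every membership returns to its initial state, so every label would occur an even number of times; but each label is on one edge only. So the graph is a forest and has at most $|\mathcal F|-1$ edges.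
\end{proof}

To produce a direction we take a member $X\ni i$, suppose $X-i\notin\mathcal F$, and try to replace $X-i$ by $X$ in the copy of $P$ that $X-i$ completes. The next lemma says how this exchange can destroy an incomparability.

\begin{lemma}\label{lem:exchange}
Let $i\in X$ and let $Z$ be incomparable to $X-i$. Then either $Z$ is incomparable to $X$, or $i\in Z\subsetneq X$.
\end{lemma}

\begin{proof}
If $Z\supseteq X$ then $Z\supseteq X-i$, which is excluded; in particular $Z\ne X$. If $Z\subsetneq X$ then $i\in Z$, since otherwise $Z\subseteq X-i$.
\end{proof}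

\begin{example}\label{ex:antichain}
Let $P=K_w$ with $w\ge2$ and let $\mathcal F$ be $P$-saturated. The set $[n]$ is comparable to every set, so it lies in no copy of $P$, and therefore $[n]\in\mathcal F$. Fix $i$ and let $X$ be minimal among the members of $\mathcal F$ that contain $i$. If $X-i\notin\mathcal F$, there are $Z_2,\dots,Z_w\in\mathcal F$ that form an antichain with $X-i$. The second alternative of Lemma~\ref{lem:exchange} contradicts the minimality of $X$, so $X,Z_2,\dots,Z_w$ is an antichain of size $w$ inside $\mathcal F$, which is impossible. Hence every $i$ is a direction, and $|\mathcal F|\ge n+1$ by Lemma~\ref{lem:forest}.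
\end{example}

With several layers two things change. The set $X-i$ may enter the copy in another layer, and even if it enters in the wide layer, the layers above $X-i$ need not lie above $X$. Both problems are controlled by two functions.

\subsection{The functions $a$ and $b$}

For the rest of this section $\mathcal F$ is a $P$-saturated family of subsets of $[n]$, $m=|\mathcal F|$, and $\ell$ is a fixed wide index, $n_\ell\ge2$. For $S\subseteq[n]$ let
\begin{align*}
a(S)&=1\ \text{ if $\mathcal F$ contains a copy of $P[1,\ell-1]$ below $S$, and $a(S)=0$ otherwise;}\\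
b(S)&=1\ \text{ if $\mathcal F$ contains a copy of $P[\ell+1,k]$ above $S$, and $b(S)=0$ otherwise.}
\end{align*}
The function $a$ is increasing and $b$ is decreasing with respect to inclusion; $a\equiv1$ if $\ell=1$, and $b\equiv1$ if $\ell=k$. For $P=K_{1,2,1}$ and $\ell=2$, for instance, $a(S)=1$ says that $S$ contains a member of $\mathcal F$, and $b(S)=1$ that $S$ is contained in one. The first lemma is the form in which we use that $\mathcal F$ is $P$-free, the second the form in which we use maximality.

\begin{lemma}\label{lem:O1}
There is no antichain $Z_1,\dots,Z_{n_\ell}$ in $\mathcal F$ with $a(\bigcap_j Z_j)=b(\bigcup_j Z_j)=1$.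
\end{lemma}

\begin{proof}
Since $n_\ell\ge2$ and the $Z_j$ are pairwise incomparable, $\bigcap_j Z_j\subsetneq Z_i\subsetneq\bigcup_j Z_j$ for each $i$. The copies that witness $a=1$ and $b=1$ therefore lie strictly below and strictly above every $Z_i$, and gluing gives a copy of $P$ in $\mathcal F$.
\end{proof}

The lemma needs $n_\ell\ge2$: for $P=K_{1,1}$, $\ell=2$ and the saturated family $\{\emptyset\}$, the single set $Z_1=\emptyset$ has $a(Z_1)=b(Z_1)=1$.

\begin{lemma}\label{lem:O2}
Let $S\subseteq[n]$ with $S\notin\mathcal F$.
\begin{enumerate}
\item[(i)] If $a(S)=0$, there is an antichain $Z_1,\dots,Z_{n_\ell}$ in $\mathcal F$ strictly above $S$ with $b(\bigcup_j Z_j)=1$.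
\item[(ii)] If $b(S)=0$, there is an antichain $Y_1,\dots,Y_{n_\ell}$ in $\mathcal F$ strictly below $S$ with $a(\bigcap_j Y_j)=1$.
\item[(iii)] If $a(S)=b(S)=1$, there are $Z_2,\dots,Z_{n_\ell}\in\mathcal F$ such that $S,Z_2,\dots,Z_{n_\ell}$ is an antichain of size $n_\ell$ with $a(S\cap\bigcap_j Z_j)=b(S\cup\bigcup_j Z_j)=1$. In particular $a(Z_j)=b(Z_j)=1$ for each $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
The family $\mathcal F\cup\{S\}$ contains a copy of $P$. It uses $S$, say in layer $h$, and its other members lie in $\mathcal F$.

Let $h<\ell$. Layer $\ell$ is an antichain $Z_1,\dots,Z_{n_\ell}$ in $\mathcal F$ strictly above $S$, and layers $\ell+1,\dots,k$ lie in $\mathcal F$ above $\bigcup_j Z_j$. So $b(\bigcup_j Z_j)=1$ and $b(S)=1$. By Lemma~\ref{lem:O1}, $a(\bigcap_j Z_j)=0$, and $S\subseteq\bigcap_j Z_j$ gives $a(S)=0$.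

Let $h>\ell$. Layer $\ell$ is an antichain $Y_1,\dots,Y_{n_\ell}$ in $\mathcal F$ strictly below $S$, and layers $1,\dots,\ell-1$ lie in $\mathcal F$ below $\bigcap_j Y_j$. So $a(\bigcap_jY_j)=1$ and $a(S)=1$. By Lemma~\ref{lem:O1}, $b(\bigcup_j Y_j)=0$, and $S\supseteq\bigcup_j Y_j$ gives $b(S)=0$.

Let $h=\ell$, and let $S,Z_2,\dots,Z_{n_\ell}$ be layer $\ell$. The lower layers lie in $\mathcal F$ below $S\cap\bigcap_j Z_j$ and the upper layers lie in $\mathcal F$ above $S\cup\bigcup_j Z_j$. Monotonicity gives $a=b=1$ at $S$ and at every $Z_j$.

Thus $(a(S),b(S))$ is $(0,1)$, $(1,0)$ or $(1,1)$ according as $h<\ell$, $h>\ell$ or $h=\ell$. The hypothesis of (i), (ii), (iii) forces the first, second, third case respectively.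
\end{proof}

\subsection{A wide end layer}

When the wide layer is the top layer, $b\equiv1$, and passing from $X-i$ to the larger set $X$ cannot decrease $a$. The argument of Example~\ref{ex:antichain} then goes through once $X$ is chosen so that $X-i$ can only enter a copy of $P$ in the top layer.

\begin{proof}[Proof of Theorem~\ref{thm:main}(3)]
By duality we may assume $n_k\ge2$. Take $\ell=k$, so $b\equiv1$. The set $[n]$ lies in no copy of $P$: it cannot be in a layer below $k$, since nothing is strictly above it, and it cannot be in layer $k$, since $n_k\ge2$ and it is comparable to every set. Hence $[n]\in\mathcal F$. We show that every $i\in[n]$ is a direction.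

Suppose $a([n]-i)=0$. If $[n]-i\notin\mathcal F$, Lemma~\ref{lem:O2}(i) gives $n_k\ge2$ sets strictly above $[n]-i$, but there is only one. So $[n]-i\in\mathcal F$, and $i$ is a direction.

Suppose $a([n]-i)=1$. Then $[n]$ belongs to $\{X\in\mathcal F: i\in X,\ a(X-i)=1\}$; let $X$ be a minimal member of this collection, and suppose $X-i\notin\mathcal F$. Lemma~\ref{lem:O2}(iii) gives $Z_2,\dots,Z_{n_k}\in\mathcal F$ that form an antichain with $X-i$ and satisfy $a(D)=1$ for $D=(X-i)\cap\bigcap_j Z_j$. If $i\in Z_j\subsetneq X$ for some $j$, then $D\subseteq Z_j-i$ gives $a(Z_j-i)=1$, against the minimality of $X$. So by Lemma~\ref{lem:exchange} the sets $X,Z_2,\dots,Z_{n_k}$ form an antichain in $\mathcal F$, and $a(X\cap\bigcap_j Z_j)\ge a(D)=1$. This contradicts Lemma~\ref{lem:O1}. Hence $X-i\in\mathcal F$.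

Lemma~\ref{lem:forest} gives $n\le m-1$. For $K_{1,2}$ equality holds, since a maximal chain is $K_{1,2}$-saturated (Section~\ref{sec:intro}).
\end{proof}

\subsection{Relevant elements}

If $1<\ell<k$, the exchange may fail at the top: $b((X-i)\cup\bigcup_j Z_j)=1$ does not imply $b(X\cup\bigcup_j Z_j)=1$. It does if the element $i$ has no influence on $b$. So we must show that few elements have influence.

Let $\Phi$ be a finite set and $h\colon 2^\Phi\to\{0,1\}$, where $2^\Phi$ is the family of all subsets of $\Phi$. An element $x\in\Phi$ is \emph{relevant} for $h$ if $h(S)\ne h(S+x)$ for some $S\subseteq\Phi-x$, and $\operatorname{Rel}(h)$ is the set of relevant elements. If $x\notin\operatorname{Rel}(h)$, then $h$ takes the same value on any two sets that differ only in $x$. Any two sets are joined by a sequence of one-element changes, so $h$ is constant exactly when $\operatorname{Rel}(h)=\emptyset$.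

\begin{proposition}\label{prop:relevant}
$|\operatorname{Rel}(a)|\le 2m$ and $|\operatorname{Rel}(b)|\le 2m$.
\end{proposition}

For $P=K_{1,2,1}$ the first bound says that the minimal members of a saturated family cover at most $2m$ points altogether (see \eqref{eq:rel} below). Saturation is needed: for $P=K_{1,2}$, $\ell=2$ and the $P$-free family $\{[n]\}$ we have $a(S)=1$ only for $S=[n]$, and all $n$ elements are relevant.

The plan is to charge each relevant element to a member of $\mathcal F$. A place where $a$ jumps provides two candidates.

\begin{lemma}\label{lem:jump}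
Let $x\notin S$, $a(S)=0$ and $a(S+x)=1$. Then
\begin{enumerate}
\item[($\alpha$)] some $Y\in\mathcal F$ has $x\in Y\subseteq S+x$;
\item[($\beta$)] some $Z\in\mathcal F$ has $S\subseteq Z$ and $x\notin Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
($\alpha$) Take a copy of $P[1,\ell-1]$ in $\mathcal F$ below $S+x$. If none of its members contained $x$, it would lie below $S$, and $a(S)$ would be $1$.

($\beta$) If $S\in\mathcal F$, take $Z=S$. Otherwise Lemma~\ref{lem:O2}(i) gives an antichain $Z_1,\dots,Z_{n_\ell}$ in $\mathcal F$ above $S$ with $b(\bigcup_j Z_j)=1$. If all $Z_j$ contained $x$, then $a(\bigcap_j Z_j)\ge a(S+x)=1$, contradicting Lemma~\ref{lem:O1}.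
\end{proof}

One set $Y$ may serve in ($\alpha$) for many elements $x$. To prevent this we treat the relevant elements one at a time and freeze each treated element: after charging $x$ to $Y\ni x$ we look only at sets that avoid $x$, and after charging $x$ to $Z\not\ni x$ we look only at sets that contain $x$. Then $Y$, respectively $Z$, cannot be charged in the same way again. The difficulty is that freezing $x$ may make other elements irrelevant before they are charged. For $x\in\Phi$ define $h_x^0,h_x^1\colon 2^{\Phi-x}\to\{0,1\}$ by $h_x^0(S)=h(S)$ and $h_x^1(S)=h(S+x)$. If $h(S)=1$ only for $S=\Phi$, then $h_x^0\equiv0$ loses all relevant elements, while $h_x^1$ loses only $x$. If $h(S)=0$ only for $S=\emptyset$, it is the other way around. So both kinds of freezing are needed, and the next lemma says that one of them always works for a suitable $x$.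

\begin{lemma}\label{lem:peel}
Let $h\colon2^\Phi\to\{0,1\}$ be increasing and not constant. There are $x\in\operatorname{Rel}(h)$ and $\varepsilon\in\{0,1\}$ with $\operatorname{Rel}(h_x^\varepsilon)=\operatorname{Rel}(h)-x$.
\end{lemma}

\begin{proof}
\emph{Two descriptions of an increasing function.} Let $h$ be any increasing function on $2^\Phi$, possibly constant. Call $S$ true if $h(S)=1$ and false otherwise. Let $\mathcal A$ be the family of minimal true sets and $\mathcal T$ the family of complements in $\Phi$ of maximal false sets; both are antichains. Then $h(S)=1$ if and only if $S\supseteq A$ for some $A\in\mathcal A$, and $h(S)=0$ if and only if $S\cap T=\emptyset$ for some $T\in\mathcal T$. A \emph{transversal} of $\mathcal A$ is a set that meets every member of $\mathcal A$. A set $T$ is a transversal if and only if $\Phi\setminus T$ contains no member of $\mathcal A$, that is, $\Phi\setminus T$ is false. So $\mathcal T$ is the family of minimal transversals of $\mathcal A$. We claim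
\begin{equation}\label{eq:rel}
\operatorname{Rel}(h)=\bigcup_{A\in\mathcal A}A=\bigcup_{T\in\mathcal T}T .
\end{equation}
If $x\in A\in\mathcal A$, then $h(A-x)=0\ne h(A)$. If $x\in T\in\mathcal T$, then $\Phi\setminus T$ is a maximal false set, so $h(\Phi\setminus T)=0\neq h((\Phi\setminus T)+x)$. Conversely, let $h(S)=0$ and $h(S+x)=1$. Some $A\in\mathcal A$ lies in $S+x$ but not in $S$, so $x\in A$; some $T\in\mathcal T$ misses $S$ but not $S+x$, so $x\in T$.

\emph{The restrictions.} A set $S\subseteq\Phi-x$ is true for $h_x^0$ if and only if it contains a member of $\mathcal A$, so the minimal true sets of $h_x^0$ are the $A\in\mathcal A$ with $x\notin A$. It is false for $h_x^1$ if and only if $S+x$ misses some $T\in\mathcal T$, that is, $S\subseteq(\Phi-x)\setminus T$ for some $T\in\mathcal T$ with $x\notin T$. These sets $(\Phi-x)\setminus T$ are pairwise incomparable, so they are the maximal false sets of $h_x^1$. By \eqref{eq:rel} applied to the restrictions,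
\[
\operatorname{Rel}(h_x^0)=\bigcup\{A\in\mathcal A:x\notin A\},\qquad \operatorname{Rel}(h_x^1)=\bigcup\{T\in\mathcal T:x\notin T\}.
\]
Both sets are contained in $\operatorname{Rel}(h)-x$.

\emph{Choice of $x$.} Now let $h$ be nonconstant. For $x\in\operatorname{Rel}(h)$ let $\mathcal A_x=\{A\in\mathcal A:x\in A\}$, and choose $x$ with $|\mathcal A_x|$ minimum. If no $y\in\operatorname{Rel}(h)-x$ has $\mathcal A_y\subseteq\mathcal A_x$, then every such $y$ lies in a member of $\mathcal A$ that avoids $x$, and $\varepsilon=0$ works.

Otherwise some $y\in\operatorname{Rel}(h)-x$ has $\mathcal A_y\subseteq\mathcal A_x$, and then $\mathcal A_y=\mathcal A_x$ by the choice of $x$. Every $A\in\mathcal A$ contains both of $x,y$ or neither, so the transposition of $x$ and $y$ fixes every $A$ and maps minimal transversals to minimal transversals. Moreover, a set $T\in\mathcal T$ with $x\in T$ does not contain $y$: as $T-x$ is not a transversal, some $A\in\mathcal A$ has $A\cap T=\{x\}$, and $y\in A$. Let $v\in\operatorname{Rel}(h)-x$ and pick $T\in\mathcal T$ with $v\in T$. If $x\notin T$, then $v\in\operatorname{Rel}(h_x^1)$.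 If $x\in T$, then $y\notin T$, so $v\ne y$, and the transposed set $(T-x)+y\in\mathcal T$ contains $v$ but not $x$; again $v\in\operatorname{Rel}(h_x^1)$. So $\varepsilon=1$ works.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:relevant}]
Complementation turns $b$ into the function $a$ of the dual family, with the wide index $k+1-\ell$, and preserves relevance. So it suffices to treat $a$.

We maintain disjoint sets $E_0,E_1\subseteq[n]$ of frozen elements, initially empty, the set $\Phi=[n]\setminus(E_0\cup E_1)$, and the increasing function $h(S)=a(E_1\cup S)$ on $2^\Phi$. While $h$ is not constant, take $x$ and $\varepsilon$ from Lemma~\ref{lem:peel} and move $x$ to $E_\varepsilon$; the new function is $h_x^\varepsilon$. Each step removes exactly one element from the set of relevant elements, so the process has exactly $|\operatorname{Rel}(a)|$ steps.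

Consider a step, with $E_0,E_1,\Phi$ as they are before it. Since $x$ is relevant for $h$, some $S\subseteq\Phi-x$ has $a(E_1\cup S)=0$ and $a((E_1\cup S)+x)=1$. If $\varepsilon=0$, charge the step to a set $Y\in\mathcal F$ with $x\in Y\subseteq (E_1\cup S)+x$, given by Lemma~\ref{lem:jump}($\alpha$). This $Y$ is disjoint from $E_0$ before the step and meets it afterwards. If $\varepsilon=1$, charge the step to a set $Z\in\mathcal F$ with $Z\supseteq E_1\cup S$ and $x\notin Z$, given by Lemma~\ref{lem:jump}($\beta$). This $Z$ contains $E_1$ before the step and not afterwards. The sets $E_0$ and $E_1$ only grow, so each member of $\mathcal F$ is charged at most once in each of the two ways, and there are at most $2m$ steps.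
\end{proof}

\subsection{An arbitrary wide layer}

\begin{proof}[Proof of Theorem~\ref{thm:main}(2)]
Let $\mathcal M=\{S\subseteq[n]:a(S)=b(S)=1\}$. By Lemma~\ref{lem:O2}(iii), a set of $\mathcal M$ outside $\mathcal F$ has incomparable partners in $\mathcal F\cap\mathcal M$, so $\mathcal M$ is the region where the exchange argument runs.

\emph{Case 1: $\mathcal M\ne\emptyset$.} Then $\mathcal F\cap\mathcal M\ne\emptyset$: a set $S\in\mathcal M$ is in $\mathcal F$, or Lemma~\ref{lem:O2}(iii) gives $Z_2\in\mathcal F\cap\mathcal M$. Let $i\notin\operatorname{Rel}(a)\cup\operatorname{Rel}(b)$. Adding or deleting $i$ does not affect membership in $\mathcal M$. We show that $i$ is a direction.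

First, some member of $\mathcal F\cap\mathcal M$ contains $i$. Suppose not, and let $Z$ be a maximal member of $\mathcal F\cap\mathcal M$. Then $Z+i\in\mathcal M\setminus\mathcal F$, and Lemma~\ref{lem:O2}(iii) gives $Z_2,\dots,Z_{n_\ell}\in\mathcal F\cap\mathcal M$, none containing $i$, that form an antichain with $Z+i$. No $Z_j$ is a subset of $Z$, since it would be a subset of $Z+i$, and no $Z_j$ is a proper superset of $Z$, by maximality. So $Z,Z_2,\dots,Z_{n_\ell}$ is an antichain of size $n_\ell$ in $\mathcal F$. As $i\notin Z_2$, the sets $Z\cap\bigcap_j Z_j$ and $(Z+i)\cap\bigcap_j Z_j$ are equal, so $a(Z\cap\bigcap_j Z_j)=1$; and $b(Z\cup\bigcup_j Z_j)\ge b((Z+i)\cup\bigcup_j Z_j)=1$ because $b$ is decreasing. This contradicts Lemma~\ref{lem:O1}.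

Now let $X$ be minimal among the members of $\mathcal F\cap\mathcal M$ that contain $i$, and suppose $X-i\notin\mathcal F$. Since $X-i\in\mathcal M$, Lemma~\ref{lem:O2}(iii) gives $Z_2,\dots,Z_{n_\ell}\in\mathcal F\cap\mathcal M$ that form an antichain with $X-i$. By minimality no $Z_j$ satisfies $i\in Z_j\subsetneq X$, so by Lemma~\ref{lem:exchange} the sets $X,Z_2,\dots,Z_{n_\ell}$ form an antichain in $\mathcal F$. We have $a(X\cap\bigcap_j Z_j)\ge a((X-i)\cap\bigcap_j Z_j)=1$ because $a$ is increasing, and $b(X\cup\bigcup_j Z_j)=b((X-i)\cup\bigcup_j Z_j)=1$ because $i\notin\operatorname{Rel}(b)$. This contradicts Lemma~\ref{lem:O1}, so $X-i\in\mathcal F$.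

By Proposition~\ref{prop:relevant} there are at least $n-4m$ such elements $i$, so Lemma~\ref{lem:forest} gives $n-4m\le m-1$, that is, $m\ge(n+1)/5$.

\emph{Case 2: $\mathcal M=\emptyset$ and $a\equiv0$.} If $[n]-x\notin\mathcal F$ for some $x$, Lemma~\ref{lem:O2}(i) gives $n_\ell\ge2$ sets strictly above $[n]-x$, which is impossible. So all $n$ sets $[n]-x$ lie in $\mathcal F$, and $m\ge n\ge (n+1)/5$.

\emph{Case 3: $\mathcal M=\emptyset$ and $a\not\equiv0$.} Let $S$ be a minimal set with $a(S)=1$. By \eqref{eq:rel}, $S\subseteq\operatorname{Rel}(a)$. Let $w\notin\operatorname{Rel}(a)$, so $w\notin S$, and suppose $S+w\notin\mathcal F$. Since $a(S+w)=1$ and $\mathcal M=\emptyset$, we have $b(S+w)=0$. Lemma~\ref{lem:O2}(ii) gives an antichain $Y_1,\dots,Y_{n_\ell}$ strictly below $S+w$ whose intersection $D$ has $a(D)=1$. As $w$ is not relevant, $a(D-w)=1$; as $D-w\subseteq S$ and $S$ is minimal, $D-w=S$. Then $S\subseteq Y_j\subsetneq S+w$, so every $Y_j$ equals $S$, contradicting $n_\ell\ge2$. Hence the sets $S+w$ with $w\notin\operatorname{Rel}(a)$ all lie in $\mathcal F$, and Proposition~\ref{prop:relevant} gives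 $m\ge n-2m$, that is, $m\ge n/3$. For $n\ge2$ we have $n/3\ge(n+1)/5$; for $n=1$ the integer $m\ge1/3$ is at least $1>2/5$.
\end{proof}

\section{The upper bound}\label{sec:upper}

For $k=1$, Theorem~\ref{thm:main}(1) is \eqref{eq:k1}. From now on $k\ge2$, and $N=\max_i n_i$.

\subsection{Reduction to a bounded ground set}

We split $[n]$ into a set $X$ of bounded size and the rest $I$. We place some sets inside $X$ and some sets containing $I$, so that every set $S$ that meets $I$ without containing it has a lower part of $P$ under it and the matching upper part over it, both depending only on the \emph{trace} $S\cap X$.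

\begin{definition}\label{def:core}
A \emph{core} for $P$ is a finite set $X$ with two families $\mathcal L,\mathcal U$ of subsets of $X$ such that
\begin{enumerate}
\item[(C1)] for every nonempty set $I$ disjoint from $X$, the family $\mathcal F_0=\mathcal L\cup\{U\cup I:U\in\mathcal U\}$ is $P$-free;
\item[(C2)] for every $T\subseteq X$ there is $\ell\in\{1,\dots,k\}$ such that $\mathcal L$ contains a copy of $P[1,\ell-1]$ below $T$ and $\mathcal U$ contains a copy of $P[\ell+1,k]$ above $T$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:core}
If $P$ has a core with $|X|=c$, then for all $n>c$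
\[
\operatorname{sat}^*(n,P)\le 2^c\bigl((N-1)(n-c-1)+2\bigr).
\]
\end{lemma}

\begin{proof}
Identify $[n]$ with $X\cup I$, where $|I|=n-c\ge1$. By (C1) there is an inclusion-maximal $P$-free family $\mathcal F\supseteq\mathcal F_0$, and it is $P$-saturated. Fix $T\subseteq X$ and take $\ell$ from (C2). Then $\mathcal F$ contains a copy of $P[1,\ell-1]$ below $T$ and, after adding $I$ to each member, a copy of $P[\ell+1,k]$ above $T\cup I$. Let $\mathcal F_T$ consist of the $S\in\mathcal F$ with $T\subsetneq S\subsetneq T\cup I$. By gluing, an antichain of size $n_\ell$ in $\mathcal F_T$ would complete a copy of $P$. By Dilworth's theorem $\mathcal F_T$ is a union of at most $n_\ell-1\le N-1$ chains, and each has at most $|I|-1$ members, because $1\le|S\cap I|\le|I|-1$. The only other sets with trace $T$ are $T$ and $T\cup I$. Sum over the $2^c$ traces.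
\end{proof}

\begin{example}\label{ex:K22}
Let $P=K_{2,2}$, $X=\{1,2,3\}$, let $\mathcal L$ be the three singletons and $\mathcal U$ the three pairs. For (C2), a set $T$ with $|T|\ge2$ contains two singletons ($\ell=2$), and a set $T$ with $|T|\le1$ lies in two pairs ($\ell=1$). For (C1), a top member of a copy of $K_{2,2}$ in $\mathcal F_0$ strictly contains another member, so the top layer is $U\cup I$, $U'\cup I$ with distinct pairs $U,U'$. The only member of $\mathcal F_0$ inside $(U\cap U')\cup I$ is the singleton $U\cap U'$, and a copy needs two. So $\operatorname{sat}^*(n,K_{2,2})\le 8(n-2)$ for $n\ge4$.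
\end{example}

\subsection{Thresholds on cardinality, and where they fail}\label{sub:naive}

In Example~\ref{ex:K22} the index $\ell$ is decided by the threshold $|T|\ge2$. For general $k$ one would try thresholds $\theta_1<\dots<\theta_{k-1}$, define the rank $r(T)$ as the number of $i$ with $|T|\ge\theta_i$, and take $\ell=r(T)+1$. We want $\mathcal L$ to contain a copy of $P[1,i]$ below $T$ exactly when $r(T)\ge i$. If layer $i$ is narrow, the sets of size $\theta_i$ can play it. If it is wide, the sets of size $\theta_i-1$ are the right choice: a set of size $\theta_i$ contains several of them, and a smaller set contains at most one. Dually, in $\mathcal U$ layer $i$ is played by the sets of size $\theta_{i-1}-1$ if it is narrow and of size $\theta_{i-1}$ if it is wide.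

This works when only the end layers are wide (it is then the construction below). It fails for a wide inner layer, because that layer has candidates in both families and a copy of $P$ can mix them. Take $P=K_{1,2,1}$. Then $\mathcal L$ and $\mathcal U$ both consist of the sets of sizes $\theta_1$ and $\theta_2-1$. Two subsets of size $\theta_2-1$ of a set of size $\theta_2$ must contain a common set of size $\theta_1$, so $\theta_2-2\ge\theta_1$. Choose $A\subsetneq B$ with $|A|=\theta_1$ and $|B|=\theta_2-1$. Then $B$ and $A\cup I$ are incomparable, contain $A$, and are contained in $B\cup I$: a copy of $K_{1,2,1}$ in $\mathcal F_0$.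

The culprit is a candidate $U\in\mathcal U$ for the wide inner layer $i$ that is contained in a candidate $L\in\mathcal L$ for the same layer. To rule this out we count differently at different thresholds. We reserve a set $S_i\subseteq X$ whose points count individually from threshold $i$ on, but which at threshold $i-1$ lies inside a single large block $R_i$ that counts as one point. The candidates $U$ will contain all or almost all of $R_i$, and the candidates $L$ will miss part of $S_i$.

\subsection{The construction}\label{sub:construction}

Call $i$ an \emph{inner wide} index if $2\le i\le k-1$ and $n_i\ge2$.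

\medskip
\noindent\emph{Parameters.} Let $\theta_1=n_1$, and for $2\le i\le k-1$ let
\[
\begin{array}{lll}
s_i=0, & \theta_i=\theta_{i-1}+1 & \text{if } n_i=1,\\[4pt]
s_i=\binom{\theta_{i-1}+n_i+1}{\theta_{i-1}}+n_i,\quad & \theta_i=\theta_{i-1}+s_i+n_i+1\quad & \text{if } n_i\ge2.
\end{array}
\]
Thus $1\le\theta_1<\dots<\theta_{k-1}$. Let $\sigma=s_2+\dots+s_{k-1}$, and take pairwise disjoint sets $Y,S_2,\dots,S_{k-1}$ with $|S_i|=s_i$ and $|Y|=(\sigma+1)(\theta_{k-1}+N)$. Put $X_i=Y\cup S_2\cup\dots\cup S_i$ for $1\le i\le k-1$, so $X_1=Y$, and put $X=X_{k-1}$. The size $c=|X|$ depends only on $n_1,\dots,n_k$.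

\medskip
\noindent\emph{Levels and rank.} For $1\le i\le k-1$ let $\Pi_i$ be the partition of $X$ into the singletons of $X_i$ and, if it is nonempty, the block $X\setminus X_i$. For $T\subseteq X$ let $g_i(T)$ be the number of blocks of $\Pi_i$ contained in $T$. The function $g_i$ is increasing, adding a point raises it by at most $1$, and $g_{k-1}(T)=|T|$. If $i\ge2$ is narrow, then $g_i=g_{i-1}$. If $i$ is inner wide, then $R_i=X\setminus X_{i-1}\supseteq S_i$ is a block of $\Pi_{i-1}$, and at most $s_i+1$ blocks of $\Pi_i$ lie in $R_i$, so
\begin{equation}\label{eq:compare}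
g_{i-1}(T)\ \ge\ |T\cap X_{i-1}|\ \ge\ g_i(T)-s_i-1 .
\end{equation}
We say that $T$ \emph{passes level $i$} if $g_i(T)\ge\theta_i$ and \emph{fails} it otherwise. The \emph{rank} $r(T)\in\{0,\dots,k-1\}$ is the number of levels that $T$ passes; it is increasing in $T$.

\begin{lemma}\label{lem:rank}
Let $T\subseteq X$ and $1\le i\le k-1$.
\begin{enumerate}
\item[(a)] $T$ passes level $i$ if and only if $r(T)\ge i$.
\item[(b)] If $g_i(T)=\theta_i$, then $r(T)=i$. If $g_i(T)=\theta_i-1$, then $r(T)=i-1$.
\item[(c)] If $V$ is maximal among the subsets of $X$ that fail level $i$, then $V\ne X$, $g_i(V)=\theta_i-1$, and $g_i(V+p)=\theta_i$ for every $p\in X\setminus V$.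
\end{enumerate}
\end{lemma}

\begin{proof}
For $2\le h\le k-1$ we have two implications:
\begin{align}
g_h(T)\ge\theta_h-1\ &\Longrightarrow\ g_{h-1}(T)\ge\theta_{h-1},\label{eq:gap1}\\
g_{h-1}(T)\le\theta_{h-1}\ &\Longrightarrow\ g_h(T)<\theta_h.\label{eq:gap2}
\end{align}
If $h$ is narrow, both follow from $g_h=g_{h-1}$ and $\theta_h=\theta_{h-1}+1$. If $h$ is wide, \eqref{eq:compare} gives $g_{h-1}(T)\ge\theta_h-s_h-2=\theta_{h-1}+n_h-1$ in \eqref{eq:gap1} and $g_h(T)\le\theta_{h-1}+s_h+1<\theta_h$ in \eqref{eq:gap2}.

By \eqref{eq:gap1}, a set that passes level $h$ passes level $h-1$, so the levels passed are $1,\dots,r(T)$; this is (a). If $g_i(T)=\theta_i$, then $T$ passes level $i$ and, if $i<k-1$, fails level $i+1$ by \eqref{eq:gap2}. If $g_i(T)=\theta_i-1$, then $T$ fails level $i$ and, if $i>1$, passes level $i-1$ by \eqref{eq:gap1}. This gives (b). For (c), $g_i(X)\ge|Y|\ge\theta_i$ gives $V\ne X$, and for $p\notin V$ we have $\theta_i\le g_i(V+p)\le g_i(V)+1\le\theta_i$.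
\end{proof}

\noindent\emph{What an inner wide layer requires.} Let $i$ be inner wide and $a=\theta_{i-1}$. Following Section~\ref{sub:naive}, the candidates $U\in\mathcal U$ for layer $i$ should have $g_{i-1}(U)=a$, any two of them should have an intersection that fails level $i-1$, and every maximal set $V$ failing level $i-1$ should lie in $n_i$ of them. The sets $A\cup R_i$ with $|A|=a-1$ are natural candidates and contain all of $S_i$. But a maximal failing set may have the form $V=A\cup(R_i-x)$ with $|A|=a-1$; its supersets with $g_{i-1}=a$ are $A\cup R_i$ and the sets $(A+y)\cup(R_i-x)$, so some candidates of the second form are needed. Two candidates $B\cup(R_i-x)$ and $B\cup(R_i-x')$ with the same $a$-set $B$ have an intersection that passes level $i-1$. So $x$ must be a function of $B$, and each value $x$ must be available often enough. This is a coloring.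

\begin{lemma}\label{lem:color}
Let $i$ be inner wide and $a=\theta_{i-1}$. There is a map $\chi_i$ from the $a$-element subsets of $X_{i-1}$ to $R_i$ such that for every $A\subseteq X_{i-1}$ with $|A|=a-1$ and every $x\in R_i$ at least $n_i$ elements $y\in X_{i-1}\setminus A$ have $\chi_i(A+y)=x$.
\end{lemma}

\begin{proof}
Identify $R_i$ with the cyclic group of order $|R_i|$. Since $|R_i|\le\sigma$ and $a+n_i\le\theta_{k-1}+N$, we have $|Y|\ge|R_i|(a+n_i)$, so we can label the points of $X_{i-1}\supseteq Y$ by group elements with each label used at least $a+n_i$ times. Let $\chi_i(B)$ be the sum of the labels of the points of $B$. Given $A$ and $x$, we need points $y\notin A$ whose label is $x$ minus the sum of the labels of $A$, and at least $(a+n_i)-(a-1)>n_i$ points with this label lie outside $A$.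
\end{proof}

A candidate $L\in\mathcal L$ for layer $i$ must then avoid containing $B\cup(S_i-x)$ when $x=\chi_i(B)$. The number $s_i$ exceeds by $n_i$ the number of colors that can be blocked in this way, which leaves enough candidates $L$.

\medskip
\noindent\emph{The lower families.} For $1\le i\le k-1$ let $\mathcal L_i$ consist of
\begin{itemize}
\item for $n_i=1$: all unions of exactly $\theta_i$ blocks of $\Pi_i$;
\item for $i=1$, $n_1\ge2$: all unions of exactly $\theta_1-1$ blocks of $\Pi_1$;
\item for $i$ inner wide: all unions $L$ of exactly $\theta_i-1$ blocks of $\Pi_i$ such that $S_i\not\subseteq L$ and, if $S_i\setminus L$ is a single point $x$, no subset $B\subseteq L\cap X_{i-1}$ with $|B|=\theta_{i-1}$ has $\chi_i(B)=x$.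
\end{itemize}

\noindent\emph{The upper families.} For $2\le i\le k$ let $\mathcal U_i$ consist of
\begin{itemize}
\item for $n_i=1$: all maximal subsets of $X$ that fail level $i-1$;
\item for $i=k$, $n_k\ge2$: all subsets of $X$ of size $\theta_{k-1}$;
\item for $i$ inner wide: the sets $A\cup R_i$ with $A\subseteq X_{i-1}$, $|A|=\theta_{i-1}-1$ (\emph{type 1}), and the sets $B\cup(R_i-x)$ with $B\subseteq X_{i-1}$, $|B|=\theta_{i-1}$, $x=\chi_i(B)$ (\emph{type 2}).
\end{itemize}
Let $\mathcal L=\mathcal L_1\cup\dots\cup\mathcal L_{k-1}$ and $\mathcal U=\mathcal U_2\cup\dots\cup\mathcal U_k$. We show that $(X,\mathcal L,\mathcal U)$ is a core.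

\begin{lemma}\label{lem:ranks}
For $L\in\mathcal L_i$ and $U\in\mathcal U_i$ (in the ranges where these families are defined):
\[
\begin{array}{l|ll}
 & n_i=1 & n_i\ge2\\ \hline
L\in\mathcal L_i & g_i(L)=\theta_i,\ r(L)=i & g_i(L)=\theta_i-1,\ r(L)=i-1\\
U\in\mathcal U_i & g_{i-1}(U)=\theta_{i-1}-1,\ r(U)=i-2\quad & g_{i-1}(U)=\theta_{i-1},\ r(U)=i-1
\end{array}
\]
\end{lemma}

\begin{proof}
The values $g_i(L)$ hold by definition. For $U$ with $n_i=1$ use Lemma~\ref{lem:rank}(c); for $i=k$ wide use $g_{k-1}(U)=|U|$; for $i$ inner wide, a set of type 1 contains $\theta_{i-1}-1$ singleton blocks and the block $R_i$, and a set of type 2 contains $\theta_{i-1}$ singleton blocks and not $R_i$. The ranks follow from Lemma~\ref{lem:rank}(b).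
\end{proof}

\subsection{Copies below and above a given trace}

\begin{lemma}\label{lem:below}
If $0\le i\le k-1$ and $r(T)\ge i$, then $\mathcal L$ contains a copy of $P[1,i]$ below $T$.
\end{lemma}

\begin{proof}
Induction on $i$; for $i=0$ the poset is empty. Let $i\ge1$. It suffices to find an antichain $M$ of $n_i$ members of $\mathcal L_i$ below $T$ and, if $i\ge2$, a set $D$ with $r(D)\ge i-1$ that is a proper subset of each member of $M$: the induction hypothesis gives a copy of $P[1,i-1]$ below $D$, and we glue. As $T$ passes level $i$, it contains a union $T^*$ of exactly $\theta_i$ blocks of $\Pi_i$.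

If $n_i=1$, take $M=\{T^*\}$ and let $D$ be $T^*$ with one block deleted; then $g_i(D)=\theta_i-1$, so $r(D)=i-1$ by Lemma~\ref{lem:rank}(b). If $i=1$ and $n_1\ge2$, let $M$ consist of the $\theta_1=n_1$ sets obtained from $T^*$ by deleting one block.

Let $i$ be inner wide, $a=\theta_{i-1}$, $s=s_i$, and $G=T^*\cap X_{i-1}$. By \eqref{eq:compare}, $|G|\ge\theta_i-s-1=a+n_i$. We choose $n_i$ points $p\in T^*\cap X_i$, which are singleton blocks of $\Pi_i$, let $M$ consist of the sets $L=T^*-p$, and let $D=\bigcap M$. Then $M$ is an antichain of size $n_i\ge2$, so $D$ is a proper subset of each member. We need $M\subseteq\mathcal L_i$ and $|D\cap X_{i-1}|\ge a$; the latter gives $g_{i-1}(D)\ge\theta_{i-1}$, hence $r(D)\ge i-1$.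
\begin{itemize}
\item If $|S_i\setminus T^*|\ge2$, choose the points in $G$. Each $L$ misses at least two points of $S_i$, so $L\in\mathcal L_i$, and $|D\cap X_{i-1}|=|G|-n_i\ge a$.
\item If $|S_i\setminus T^*|=1$, choose the points in $S_i\cap T^*$, which has $s-1\ge n_i$ points. Each $L$ misses two points of $S_i$, and $D\supseteq G$.
\item If $S_i\subseteq T^*$, then $|G|\le\theta_i-s=a+n_i+1$, so $G$ has at most $\binom{a+n_i+1}{a}=s-n_i$ subsets of size $a$. Hence at least $n_i$ points of $S_i$ are not the color of any of them; choose these. Then $S_i\setminus L=\{p\}$ and $L\cap X_{i-1}=G$, so $L\in\mathcal L_i$, and $D\supseteq G$. \qedhere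
\end{itemize}
\end{proof}

\begin{lemma}\label{lem:above}
If $2\le i\le k+1$ and $r(T)\le i-2$, then $\mathcal U$ contains a copy of $P[i,k]$ above $T$.
\end{lemma}

\begin{proof}
Downward induction on $i$; for $i=k+1$ the poset is empty. Let $i\le k$. It suffices to find an antichain $M$ of $n_i$ members of $\mathcal U_i$ above $T$ and, if $i\le k-1$, a set $W\subseteq X$ with $r(W)\le i-1$ that is a proper superset of each member of $M$; the induction hypothesis gives a copy of $P[i+1,k]$ above $W$. The set $T$ fails level $i-1$; let $V\supseteq T$ be maximal among the sets that fail it.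

If $n_i=1$, take $M=\{V\}$ and $W=V+p$ with $p\in X\setminus V$. By Lemma~\ref{lem:rank}(c) and (b), $g_{i-1}(W)=\theta_{i-1}$ and $r(W)=i-1$. If $i=k$ and $n_k\ge2$, then $|V|=g_{k-1}(V)=\theta_{k-1}-1$, and we take $V+p$ for $n_k$ different points $p\in X\setminus V$; they exist since $|X|\ge\theta_{k-1}+N$.

Let $i$ be inner wide and $a=\theta_{i-1}$. By Lemma~\ref{lem:rank}(c), $g_{i-1}(V)=a-1$, and adding any missing point raises $g_{i-1}$. Put $A=V\cap X_{i-1}$.
\begin{itemize}
\item If $R_i\subseteq V$, then $V=A\cup R_i$ with $|A|=a-2$. Take the sets $(A+y)\cup R_i$ of type 1 for $n_i$ different $y\in X_{i-1}\setminus A$; they exist since $|Y|\ge a+n_i$.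
\item If $R_i\not\subseteq V$, then adding a missing point of $R_i$ must complete the block $R_i$, so $V=A\cup(R_i-x)$ for some $x\in R_i$, and $|A|=a-1$. Take $A\cup R_i$, of type 1, and the sets $(A+y)\cup(R_i-x)$, of type 2, for $n_i-1$ different $y\in X_{i-1}\setminus A$ with $\chi_i(A+y)=x$, which exist by Lemma~\ref{lem:color}.
\end{itemize}
In both cases $M$ consists of $n_i\ge2$ sets $V+p$ with different points $p\notin V$, so it is an antichain, and $W=\bigcup M$ is a proper superset of each member. In both cases $|W\cap X_{i-1}|=a+n_i-2$, so \eqref{eq:compare} gives $g_i(W)\le a+n_i-2+s_i+1<\theta_i$. Thus $W$ fails level $i$, and $r(W)\le i-1$.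
\end{proof}

For $T\subseteq X$ and $\ell=r(T)+1$, Lemma~\ref{lem:below} with $i=\ell-1$ and Lemma~\ref{lem:above} with $i=\ell+1$ give (C2).

\subsection{A layer forces the rank to grow}

It remains to prove (C1). The rank takes the $k$ values $0,\dots,k-1$, and we show that each of the $k$ layers of a copy of $P$ would cost one unit of rank, which is one unit too many. The cost comes from five local properties: (a)--(c) treat a pair of sets in a wide layer, with (c) excluding the mixed pair of Section~\ref{sub:naive}, and (d), (e) treat narrow layers.

\begin{lemma}\label{lem:local}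
\begin{enumerate}
\item[(a)] If $n_i\ge2$ and $L\ne L'$ lie in $\mathcal L_i$, then $r(L\cup L')\ge i$.
\item[(b)] If $n_i\ge2$ and $U\ne U'$ lie in $\mathcal U_i$, then $r(U\cap U')\le i-2$.
\item[(c)] If $i$ is inner wide, $L\in\mathcal L_i$ and $U\in\mathcal U_i$, then $r(L\cap U)\le i-2$ or $r(L\cup U)\ge i$.
\item[(d)] If $n_i=1$ and $L\in\mathcal L_i$, every proper subset of $L$ has rank at most $i-1$.
\item[(e)] If $n_i=1$ and $U\in\mathcal U_i$, every proper superset of $U$ in $X$ has rank at least $i-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use Lemma~\ref{lem:rank}(a) throughout.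

(a) Two different unions of exactly $\theta_i-1$ blocks of $\Pi_i$ contain at least $\theta_i$ blocks together.

(b) We show $g_{i-1}(U\cap U')\le a-1$, where $a=\theta_{i-1}$. For $i=k$, two different sets of size $a$ share at most $a-1$ points. Let $i$ be inner wide. If $U=A\cup R_i$ and $U'=A'\cup R_i$, then $A\ne A'$ and $g_{i-1}(U\cap U')=|A\cap A'|+1\le(a-2)+1$. If $U=A\cup R_i$ and $U'=B\cup(R_i-x)$, then $g_{i-1}(U\cap U')=|A\cap B|\le|A|=a-1$. If $U=B\cup(R_i-x)$ and $U'=B'\cup(R_i-x')$, then $B\ne B'$, because $B$ determines $x=\chi_i(B)$, and $g_{i-1}(U\cap U')=|B\cap B'|\le a-1$.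

(c) Suppose that $L\cap U$ passes level $i-1$ and $L\cup U$ fails level $i$. By Lemma~\ref{lem:ranks}, $g_{i-1}(L\cap U)\ge\theta_{i-1}=g_{i-1}(U)$, so $L$ contains every block of $\Pi_{i-1}$ that $U$ contains. Since $S_i\not\subseteq L$, the block $R_i$ is not among them. So $U=B\cup(R_i-x)$ is of type 2, with $x=\chi_i(B)$, and $B\subseteq L$. Likewise $g_i(L\cup U)\le\theta_i-1=g_i(L)$, so $L$ contains every block of $\Pi_i$ that $U$ contains, in particular every point of $S_i$ other than $x$. Since $S_i\not\subseteq L$, we get $S_i\setminus L=\{x\}$. But $B\subseteq L\cap X_{i-1}$ has size $\theta_{i-1}$ and color $x$, contrary to the definition of $\mathcal L_i$.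

(d) A proper subset of $L$ misses a point of one of the $\theta_i$ blocks of $L$, so it fails level $i$.

(e) $U$ is maximal among the sets that fail level $i-1$.
\end{proof}

Fix a nonempty set $I$ disjoint from $X$ and let $\mathcal F_0=\mathcal L\cup\{U\cup I:U\in\mathcal U\}$. For a nonempty $M\subseteq\mathcal F_0$ let $J(M)$ be the intersection and $W(M)$ the union of the traces $S\cap X$, $S\in M$.

\begin{lemma}\label{lem:layer}
Let $1\le j\le k$ and let $M\subseteq\mathcal F_0$ be an antichain with $|M|=n_j$. Then $r(J(M))\le j-2$, or $r(W(M))\ge j$, or one of the following holds.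
\begin{enumerate}
\item[(E1)] $j\ge2$, $n_{j-1}=1$, and $M=\{L\}$ with $L\subseteq X$, where every proper subset of $L$ has rank at most $j-2$.
\item[(E2)] $j\le k-1$, $n_{j+1}=1$, and $M=\{U\cup I\}$ with $U\subseteq X$, where every proper superset of $U$ in $X$ has rank at least $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $J=J(M)$, $W=W(M)$, and suppose $r(J)\ge j-1\ge r(W)$. Every trace lies between $J$ and $W$, so it has rank $j-1$. By the table in Lemma~\ref{lem:ranks}, each member of $M$ is
\begin{enumerate}
\item[(I)] a set $L\in\mathcal L_{j-1}$, where $j\ge2$ and $n_{j-1}=1$; or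
\item[(II)] a set $U\cup I$ with $U\in\mathcal U_{j+1}$, where $j\le k-1$ and $n_{j+1}=1$; or
\item[(III)] a set $L\in\mathcal L_j$ or a set $U\cup I$ with $U\in\mathcal U_j$, where $n_j\ge2$.
\end{enumerate}
Suppose a member $L$ is of kind (I). By Lemma~\ref{lem:local}(d) its proper subsets have rank at most $j-2$, so $J\subseteq L$ forces $J=L$. Then $L$ is contained in every member of the antichain $M$, so $M=\{L\}$, and (E1) holds. Suppose a member $U\cup I$ is of kind (II). By Lemma~\ref{lem:local}(e) the proper supersets of $U$ in $X$ have rank at least $j$, so $W\supseteq U$ forces $W=U$. Then $U\cup I$ contains every member, so $M=\{U\cup I\}$, and (E2) holds.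

Otherwise all members are of kind (III), so $n_j\ge2$ and $M$ has two different members. If both come from $\mathcal L_j$, Lemma~\ref{lem:local}(a) gives $r(W)\ge j$. If both come from $\mathcal U_j$, (b) gives $r(J)\le j-2$. If one comes from each, then $2\le j\le k-1$, so $j$ is inner wide, and (c) gives one of these two inequalities. Each contradicts our assumption.
\end{proof}

\begin{proposition}\label{prop:free}
The family $\mathcal F_0$ is $P$-free.
\end{proposition}

\begin{proof}
We first prove the converses of Lemmas~\ref{lem:below} and~\ref{lem:above}. For $T\subseteq X$: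
\begin{enumerate}
\item[$A(i)$:] if $\mathcal L$ contains a copy of $P[1,i]$ below $T$, then $r(T)\ge i$ \quad$(0\le i\le k-1)$;
\item[$B(i)$:] if $\mathcal U$ contains a copy of $P[i,k]$ above $T$, then $r(T)\le i-2$ \quad$(2\le i\le k+1)$.
\end{enumerate}
$A(0)$ and $B(k+1)$ hold because $0\le r\le k-1$. The exceptions (E1) and (E2) are removed by the neighboring layers, as follows. Let $M\subseteq\mathcal F_0$ be an antichain of size $n_j$, $1\le j\le k$.

\smallskip
\noindent$(*)$ \emph{If $A(j-1)$ holds and a copy of $P[1,j-1]$ in $\mathcal L$ lies strictly below every member of $M$, then $r(J(M))\ge j-1$ and \textup{(E1)} fails.} The members of the copy are subsets of $X$, so the copy lies below $J(M)$, and $A(j-1)$ applies. If (E1) held, the top layer of the copy would be a single set $L'\subsetneq L$, the copy would lie below $L'$, and $A(j-1)$ would give $r(L')\ge j-1$, contrary to (E1).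

\smallskip
\noindent$(**)$ \emph{If $B(j+1)$ holds and there is a copy of $P[j+1,k]$ in $\mathcal U$ such that $U'\cup I$ strictly contains every member of $M$ for each member $U'$ of the copy, then $r(W(M))\le j-1$ and \textup{(E2)} fails.} Each $U'$ contains all traces, so the copy lies above $W(M)$, and $B(j+1)$ applies. If (E2) held, the bottom layer of the copy would be a single set $U'\supsetneq U$, the copy would lie above $U'$, and $B(j+1)$ would give $r(U')\le j-1$, contrary to (E2).

\smallskip
\emph{$A(i-1)$ implies $A(i)$.} Let $M\subseteq\mathcal L$ be the top layer of a copy of $P[1,i]$ below $T$. By $(*)$ with $j=i$, $r(J(M))\ge i-1$ and (E1) fails. (E2) fails because the members of $M$ are disjoint from $I\ne\emptyset$. Lemma~\ref{lem:layer} gives $r(W(M))\ge i$, and $W(M)\subseteq T$.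

\emph{$B(i+1)$ implies $B(i)$.} Take a copy of $P[i,k]$ in $\mathcal U$ above $T$ and let $M$ consist of the sets $U\cup I$ with $U$ in its bottom layer. By $(**)$ with $j=i$, $r(W(M))\le i-1$ and (E2) fails. (E1) fails because the members of $M$ contain $I\neq\emptyset$. Lemma~\ref{lem:layer} gives $r(J(M))\le i-2$, and $T\subseteq J(M)$.

Now suppose $\mathcal F_0$ contains a copy of $P$. Let $j$ be the least index of a layer with a member that contains $I$, and $j=k$ if there is none; let $M$ be layer $j$. The layers below $j$ form a copy of $P[1,j-1]$ in $\mathcal L$. If $j<k$, the members of the layers above $j$ contain a member of $M$ that contains $I$, so they have the form $U'\cup I$, and their traces form a copy of $P[j+1,k]$ in $\mathcal U$. By $(*)$ and $(**)$, $r(J(M))\ge j-1$, $r(W(M))\le j-1$, and both (E1) and (E2) fail. This contradicts Lemma~\ref{lem:layer}.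
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(1) for $k\ge2$]
By Proposition~\ref{prop:free} and Lemmas~\ref{lem:below} and~\ref{lem:above}, the triple $(X,\mathcal L,\mathcal U)$ of Section~\ref{sub:construction} is a core, and $c=|X|$ depends only on $n_1,\dots,n_k$. Lemma~\ref{lem:core} gives $\operatorname{sat}^*(n,P)\le2^c(N+1)\,n$ for $n>c$. If all $n_i$ equal $1$, then $N=1$ and the lemma gives $\operatorname{sat}^*(n,P)\le2^{c+1}$ for $n>c$, while $\operatorname{sat}^*(n,P)\le 2^n\le2^c$ for $n\le c$.
\end{proof}

Parts (1) and (2) of Theorem~\ref{thm:main} together give $\operatorname{sat}^*(n,K_{n_1,\dots,n_k})=\Theta(n)$ whenever some $n_i\ne1$, which is the conjecture.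

\begin{thebibliography}{9}

\bibitem{IJ}
Maria-Romina Ivan and Sean Jaffe,
\emph{Gluing Posets and the Dichotomy of Poset Saturation Numbers},
arXiv:2503.12223 (2025).

\end{thebibliography}
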